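\title{Indecomposable $G$-constellations and derived equivalences\\ for toric crepant resolutions}

\begin{abstract}
Let $G\subset SL_n(\mathbb C)$ be a finite abelian group and let $X\to\mathbb C^n/G$ be a toric crepant resolution, not necessarily projective, that carries a geometrically natural (gnat) family $\mathcal F$ of indecomposable $G$-constellations. We show that the Fourier--Mukai transform $D^b(X)\to D^b_G(\mathbb C^n)$ with kernel $\mathcal F$ is always an equivalence when $n\le 3$, and that for every $n\ge 4$ it can fail to be one. It fails even for projective $X$, isolated $\mathbb C^n/G$, and $\mathcal F$ the universal family of $\theta$-stable $G$-constellations for a generic $\theta$; the example of smallest dimension given here is $G=\frac17(1,1,1,4)$. Both results rest on a criterion: the transform is an equivalence if and only if certain subcomplexes of the triangulation defining $X$ are empty or acyclic.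
\end{abstract}

\section{The question and the answer}

Let $G\subset SL_n(\mathbb C)$ be a finite abelian group. After diagonalizing, $G$ lies in the torus $T=(\mathbb C^*)^n$ of diagonal matrices, and $Y=\mathbb C^n/G$ is an affine toric variety for the torus $T/G$. Let $\pi:X\to Y$ be a toric crepant resolution: $X=X(\Sigma)$ for a fan $\Sigma$ subdividing the cone of $Y$, and $T$ acts on $X$ through $T/G$. We do not assume that $\pi$ is projective. We write $\mathbb C[x]=\mathbb C[x_1,\dots,x_n]$ for the coordinate ring of $\mathbb C^n$.

A \emph{$G$-constellation} is a $G$-equivariant coherent sheaf $\mathcal E$ on $\mathbb C^n$ such that $H^0(\mathcal E)$ is the regular representation of $G$. The basic example is the structure sheaf of a free orbit. A $G$-constellation is \emph{indecomposable} if it is not a direct sum of two nonzero $G$-equivariant submodules. A \emph{family} of $G$-constellations on $X$ is a $G$-equivariant coherent sheaf $\mathcal F$ on $X\times\mathbb C^n$ ($G$ acts trivially on $X$), flat over $X$, all of whose fibers $\mathcal F_y$ are $G$-constellations. Following Logvinenko,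 it is a \emph{gnat} (geometrically natural) family if
\begin{itemize}
\item[(i)] it is $T$-equivariant for the diagonal action of $T$ on $X\times\mathbb C^n$, the $T$-linearization extending the given action of $G$;
\item[(ii)] for every $y\in X$ the fiber $\mathcal F_y$ is supported on the $G$-orbit corresponding to $\pi(y)$.
\end{itemize}
Its Fourier--Mukai transform is
\[
\Phi_{\mathcal F}(-)=R\pi_{\mathbb C^n*}\bigl(\mathcal F\otimes^L\pi_X^*(-)\bigr):D^b(X)\to D^b_G(\mathbb C^n),
\]
where $\pi_X,\pi_{\mathbb C^n}$ are the projections from $X\times\mathbb C^n$, and $D^b(X)$, $D^b_G(\mathbb C^n)$ are the bounded derived categories of coherent, respectively $G$-equivariant coherent, sheaves.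

Stability conditions are one source of families of $G$-constellations. Let $G^\vee$ be the character group and let $\theta:G^\vee\to\mathbb Q$ have total sum $\theta(G^\vee)=0$, where $\theta(S)=\sum_{\chi\in S}\theta_\chi$ for $S\subset G^\vee$. A $G$-constellation is \emph{$\theta$-stable} (\emph{$\theta$-semistable}) if $\theta(S)>0$ (respectively $\theta(S)\ge0$) for the set $S$ of characters of every proper nonzero equivariant submodule, and $\theta$ is \emph{generic} if every $\theta$-semistable $G$-constellation is $\theta$-stable. A $\theta$-stable $G$-constellation is indecomposable, since complementary summands would have positive $\theta$-values with sum $0$. For generic $\theta$ let $\mathfrak M_\theta$ be the moduli space of $\theta$-stable $G$-constellations, and $\bar{\mathfrak M}_\theta$ its component containing the free $G$-orbits, with the reduced structure. Two known facts frame the question.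
\begin{enumerate}
\item (Bridgeland--King--Reid) If $n=2$ or $3$ and $\theta$ is generic, then $\bar{\mathfrak M}_\theta$ is a crepant resolution of $\mathbb C^n/G$, and its universal family induces an equivalence $D^b(\bar{\mathfrak M}_\theta)\simeq D^b_G(\mathbb C^n)$.
\item If a crepant resolution $X$ as above carries a gnat family $\mathcal F$ with all fibers indecomposable, then $X$ is isomorphic to (the normalization of) a fine moduli space of $G$-constellations, and this isomorphism identifies the universal family with $\mathcal F$.
\end{enumerate}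
So indecomposability, a condition on single fibers, already makes $X$ a moduli space, up to normalization. Yamagishi \cite{Yamagishi} asks whether it also makes $\Phi_{\mathcal F}$ an equivalence, for every $n$ and every, possibly non-projective, $X$. The following three theorems show that the answer is yes for $n\le3$ and no for every $n\ge4$.

\begin{theorem}\label{thm:criterion}
Let $\mathcal F$ be a gnat family on a toric crepant resolution $X\to\mathbb C^n/G$, and let $L_\chi$ $(\chi\in G^\vee)$ be the $G$-eigensheaves of its pushforward to $X$, which are line bundles. Then $\Phi_{\mathcal F}$ is an equivalence if and only if $H^k(X,L_{\chi'}\otimes L_\chi^{-1})=0$ for all $\chi,\chi'\in G^\vee$ and all $k>0$.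
\end{theorem}

\begin{theorem}\label{thm:low}
If $n\le3$, every gnat family of indecomposable $G$-constellations on a (not necessarily projective) toric crepant resolution of $\mathbb C^n/G$ induces an equivalence.
\end{theorem}

\begin{theorem}\label{thm:high}
Let $n\ge4$, $a=n-1$, $r=2a+1$, and let $G=\mu_r$ act on $\mathbb C^n$ with weights $(1,\dots,1,a+1)$. Then $G$ acts freely off $0$, and there are a projective toric crepant resolution $X\to\mathbb C^n/G$ and a gnat family $\mathcal F$ on $X$, all of whose fibers are indecomposable, such that $\Phi_{\mathcal F}$ is not an equivalence. Moreover, there is a generic $\theta$ such that all fibers of $\mathcal F$ are $\theta$-stable and $\mathcal F$ identifies $X$ with $\bar{\mathfrak M}_\theta$.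
\end{theorem}

For given $n$, therefore, the implication ``indecomposable gnat family $\Rightarrow$ equivalence'' holds for all $G$, $X$ and $\mathcal F$ if and only if $n\le3$; and for every $n\ge4$ the analogue of fact (1) fails even when $\bar{\mathfrak M}_\theta$ is a smooth crepant resolution, projective over $\mathbb C^n/G$.

\medskip
\noindent\textbf{The idea.}
An equivalence must match $L_\chi^{-1}$ with the free $\mathbb C[x]$-module $P_\chi$ with one generator, of weight $\chi$. The spaces $H^0(X,L_{\chi'}\otimes L_\chi^{-1})$ \emph{always} agree with $\mathrm{Hom}_G(P_{\chi'},P_\chi)$; see \eqref{eq:h0}. Only higher cohomology can go wrong, and it is combinatorial. The fan $\Sigma$ is a triangulation of a simplex $\Delta$. A pair of monomials gives an integer function $f$ on the vertices of $\Sigma$, and the higher cohomology is, degree by degree, the reduced cohomology of the full subcomplex on $\{f<0\}$. Indecomposability says that at each maximal simplex of $\Sigma$ a certain finite graph is connected. So the question becomes: do connected graphs at all simplices force all these global subcomplexes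 to be empty or acyclic?

If $\Delta$ is a segment ($n=2$), they do because $f$ turns out to be monotone whenever it has different signs at the two ends. If $\Delta$ is a triangle ($n=3$), we study the polygonal curve that separates negative from nonnegative vertices and exclude closed components of it by a winding number argument in a second plane, the plane of monomials. If $n\ge4$ there is enough room for a multiplication map $x_n:L_\chi\to L_{\chi'}$ whose divisor of zeros has two disjoint components; then $H^1\ne0$ at once.

Section~\ref{sec:gnat} translates gnat families into integer functions, Section~\ref{sec:criterion} proves Theorem~\ref{thm:criterion}, Sections~\ref{sec:high} and \ref{sec:stable} prove Theorem~\ref{thm:high}, and Sections~\ref{sec:two} and \ref{sec:three} prove Theorem~\ref{thm:low}.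

\section{Gnat families as integer functions}\label{sec:gnat}

\subsection{Lattices and triangulations}
Write $G^\vee$ additively, let $w_i\in G^\vee$ be the weight of $x_i$, and put $\mathrm{wt}(m)=\sum m_iw_i$ for $m\in\mathbb Z^n$; the map $\mathrm{wt}:\mathbb Z^n\to G^\vee$ is surjective because $G\subset T$. Let $M=\ker(\mathrm{wt})$ be the lattice of invariant Laurent monomials and $N=M^\vee\supset\mathbb Z^n$ its dual, so $[N:\mathbb Z^n]=|G|$. Since $G\subset SL_n$, the vector $\mathbf 1=(1,\dots,1)$ is in $M$. The basis vectors $e_i$ are primitive in $N$: if $e_i/k\in N$ with $k\ge2$, then $G$ would contain $\mathrm{diag}(1,\dots,e^{2\pi i/k},\dots,1)$, whose determinant is not $1$.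

We identify rays of $\Sigma$ with their primitive generators $v\in N$ and write $v_i=\langle v,e_i\rangle\ge 0$. Crepancy means $\langle v,\mathbf 1\rangle=1$ for all of them. Thus $\Sigma$ is a triangulation of the simplex $\Delta=\mathrm{conv}(e_1,\dots,e_n)$, and each maximal simplex $\sigma$ is a basis of $N$, because $X$ is smooth. We use the letter $\sigma$ both for the maximal cone and for its set of generators. The chart $U_\sigma\cong\mathbb A^n$ has coordinates $t_v$ $(v\in\sigma)$ and fixed point $y_\sigma$; $D_v\subset X$ denotes the divisor of $v$. The rational function $x^q$, $q\in M$, vanishes along $D_v$ to order $\langle v,q\rangle$.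

For $\chi\in G^\vee$ and $m\in\mathbb Z^n$ with $\mathrm{wt}(m)=\chi$ consider the one-dimensional $\mathbb C(X)$-vector space $\mathbb C(X)\,x^m$. It depends only on $\chi$, because $x^\mu\in\mathbb C(X)$ for $\mu\in M$.

\subsection{Normal form}

\begin{proposition}\label{prop:normal}
Let $\mathcal F$ be a gnat family, with pushforward $\bigoplus_\chi L_\chi$ to $X$. The $L_\chi$ are line bundles. One can identify $L_\chi$ with a $T$-stable subsheaf of the constant sheaf $\mathbb C(X)\,x^m$, $\mathrm{wt}(m)=\chi$, such that $x_i$ acts by multiplication and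
\[
L_\chi|_{U_\sigma}=\mathcal O\cdot x^{m_\chi(\sigma)},\qquad \mathrm{wt}(m_\chi(\sigma))=\chi .
\]
The number $d_v(\chi)=\langle v,m_\chi(\sigma)\rangle\in\mathbb Q$ does not depend on $\sigma\ni v$. These numbers satisfy
\begin{equation}\label{eq:conditions}
d_v(\chi)\equiv\langle v,m\rangle \bmod \mathbb Z\ \text{ if }\mathrm{wt}(m)=\chi,\qquad d_v(\chi)+v_i-d_v(\chi+w_i)\ge0 .
\end{equation}
Conversely, all functions $d_v:G^\vee\to\mathbb Q$, one for each vertex $v$ of $\Sigma$, that satisfy \eqref{eq:conditions} come from a gnat family. The left side of the inequality is the order of vanishing of $x_i:L_\chi\to L_{\chi+w_i}$ along $D_v$.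
\end{proposition}

\begin{proof}
By (ii) the support of $\mathcal F$ is finite over $X$, so its pushforward is coherent; being flat with fibers the regular representation, it is a direct sum of line bundles $L_\chi$. An invariant $g\in\mathbb C[x]^G$ acts on $L_\chi$ by a function. Its value at $y$ is $g(\pi(y))$, because $g-g(\pi(y))$ is nilpotent on $\mathcal F_y$ by (ii). As $X$ is reduced, $g$ acts as $\pi^*g$, so $\mathcal F$ lives on $X\times_Y\mathbb C^n$.

Over the open torus $T/G$, where $\pi$ is an isomorphism, this fiber product is $T$, with $T$ acting by translation. The map $T\to T/G$ has degree $|G|$, and $\bigoplus_\chi L_\chi$ has rank $|G|$. So $\mathcal F$ restricts to a $T$-equivariant sheaf of rank $1$ on the homogeneous space $T$, that is, to $\mathcal O_T$ twisted by a character, and multiplication by a monomial removes the twist. Hence $L_\chi|_{T/G}$ becomes $\mathcal O_{T/G}\cdot x^m$ with $\mathrm{wt}(m)=\chi$, and $x_i$ acts by multiplication. Since the $L_\chi$ are torsion free, they embed into $\mathbb C(X)\,x^m$, with the same action of the $x_i$.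

On $U_\sigma\cong\mathbb A^n$ the line bundle $L_\chi$ is trivial and its generator is unique up to a constant. As $T$ preserves $L_\chi|_{U_\sigma}$, the generator is a $T$-eigenvector, i.e.\ a monomial $x^{m_\chi(\sigma)}$ up to a constant. If $v\in\sigma\cap\sigma'$, the ratio of the two generators is a unit on $U_\sigma\cap U_{\sigma'}$, so $\langle v,m_\chi(\sigma)-m_\chi(\sigma')\rangle=0$.

The congruence holds since $m-m_\chi(\sigma)\in M$. The map $x_i$ sends the generator $x^{m_\chi(\sigma)}$ to $x^{m_\chi(\sigma)+e_i-m_{\chi+w_i}(\sigma)}$ times the generator of $L_{\chi+w_i}$, and this factor has order $d_v(\chi)+v_i-d_v(\chi+w_i)$ along $D_v$; it is regular, so these orders are $\ge0$.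

Conversely, let $d_v$ satisfy \eqref{eq:conditions}. Fix $\sigma$ and any $m$ of weight $\chi$. The integers $d_v(\chi)-\langle v,m\rangle$, $v\in\sigma$, are the values on $\sigma$ of a unique $\mu\in M$, since $\sigma$ is a basis of $N$. Put $m_\chi(\sigma)=m+\mu$. The sheaves generated by these monomials agree on $U_\sigma\cap U_{\sigma'}=U_{\sigma\cap\sigma'}$, since the ratio of the two generators has order $0$ along $D_v$ for all $v\in\sigma\cap\sigma'$. By the inequality they are preserved by the $x_i$. Their sum is locally free over $X$ and $T$-equivariant, and its fibers are regular representations. Finally (ii) holds because $g\in\mathbb C[x]^G$ acts as $\pi^*g$.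
\end{proof}

For a vertex $v$ of $\Sigma$ and $m\in\mathbb Z^n$ put
\[
D_v(m)=\langle v,m\rangle-d_v(\mathrm{wt}(m))\in\mathbb Z .
\]
This is the order along $D_v$ of $x^m$, viewed as a rational section of $L_{\mathrm{wt}(m)}$. By definition
\begin{equation}\label{eq:quasi}
D_v(m+\mu)=D_v(m)+\langle v,\mu\rangle\quad(\mu\in M),\qquad D_v(m+\mathbf 1)=D_v(m)+1 .
\end{equation}
The order of vanishing along $D_v$ of the arrow $x_i:L_\chi\to L_{\chi+w_i}$ is the increment $D_v(m+e_i)-D_v(m)$ for any $m$ of weight $\chi$. All increments are $\ge0$, and along a path that uses each of $e_1,\dots,e_n$ once they sum to $1$. Hence \emph{every increment is $0$ or $1$}.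

If $v_j=0$, then $D_v(m+|G|e_j)=D_v(m)$ by \eqref{eq:quasi}, and as increments are nonnegative,
\begin{equation}\label{eq:zero}
D_v(m+e_j)=D_v(m)\quad\text{for all } m,\text{ whenever }v_j=0 .
\end{equation}
In particular $D_{e_i}(m)=m_i+\mathrm{const}$.

\subsection{Indecomposability}\label{ss:indec}
A $G$-equivariant submodule of $\mathcal F_y=\bigoplus_\chi\mathbb C_\chi$ is spanned by a subset of $G^\vee$ closed under the arrows $x_i:\chi\to\chi+w_i$ that are nonzero at $y$. So $\mathcal F_y$ is decomposable exactly when $G^\vee$ splits into two nonempty parts with no nonzero arrow between them: \emph{$\mathcal F_y$ is indecomposable if and only if the graph on $G^\vee$ formed by the arrows nonzero at $y$ is connected.} On $U_\sigma$ every arrow is a monomial in the $t_v$. An arrow that is nonzero at $y_\sigma$ is therefore a unit on $U_\sigma$ and nonzero at all $y\in U_\sigma$. Thus all fibers are indecomposable as soon as the fibers at the fixed points $y_\sigma$ are.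

\subsection{Cohomology}
For $m,m'\in\mathbb Z^n$ put
\begin{equation}\label{eq:f}
f(v)=D_v(m')-D_v(m),\qquad\text{so } f(e_i)=m_i'-m_i ,
\end{equation}
and let $K(m',m)$ be the full subcomplex of the triangulation $\Sigma$ on the vertex set $\{v:f(v)<0\}$. We use the convention $\widetilde H^{-1}(\emptyset)=\mathbb C$. The sheaf $L_{\chi'}\otimes L_\chi^{-1}$ is a $T$-stable subsheaf of $\mathbb C(X)\,x^q$, $\mathrm{wt}(q)=\chi'-\chi$, so its cohomology is graded by these $q$.

\begin{proposition}\label{prop:coh}
Let $\chi=\mathrm{wt}(m)$, $\chi'=\mathrm{wt}(m')$, $q=m'-m$. The part of degree $q$ of the cohomology is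
\begin{equation}\label{eq:coh}
H^k(X,L_{\chi'}\otimes L_\chi^{-1})_q\cong\widetilde H^{k-1}(K(m',m);\mathbb C).
\end{equation}
For $k=0$ and all $\chi,\chi'$,
\begin{equation}\label{eq:h0}
H^0(X,L_{\chi'}\otimes L_\chi^{-1})=\bigoplus_{q\in\mathbb Z^n_{\ge0},\ \mathrm{wt}(q)=\chi'-\chi}\mathbb C x^q .
\end{equation}
\end{proposition}

\begin{proof}
The order of $x^q$ along $D_v$, as a rational section of $L_{\chi'}\otimes L_\chi^{-1}$, is $f(v)$. So $x^q$ is a section near the generic point of $D_v$ iff $f(v)\ge0$. Let $g:|\Sigma|\to\mathbb R$ be linear on each cone with $g(v)=f(v)$. For a cone $\tau$ of $\Sigma$ the degree $q$ part of the sections over the affine set $U_\tau$ is $\mathbb C$ if $g\ge0$ on $\tau$, and $0$ otherwise. This is also $H^0(\tau,\tau\cap\{g<0\})$, and the higher relative cohomology of this pair vanishes, because $\tau\cap\{g<0\}$ is convex, hence empty or contractible. Comparing the \v{C}ech complex of the cover $\{U_\sigma\}$ with the spectral sequence of the closed cover of $|\Sigma|$ by its maximal cones gives $H^k(X,L_{\chi'}\otimes L_\chi^{-1})_q\cong H^k(|\Sigma|,\{g<0\})$;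 see \cite[\S3.5]{Fulton}. The cone $|\Sigma|$ is contractible, so this is $\widetilde H^{k-1}(\{g<0\})$, and $\{g<0\}\cong\mathbb R_{>0}\times\{x\in\Delta:g(x)<0\}$ by homogeneity.

It remains to retract $\{x\in\Delta:g(x)<0\}$ onto $K(m',m)$. In a simplex of $\Sigma$ write $x=(1-s)\alpha+s\beta$, with $\alpha$ in the face spanned by the vertices with $f<0$ and $\beta$ in the face spanned by those with $f\ge0$. If $g(x)<0$, then $s<1$, so $\alpha$ is determined and depends continuously on $x$. Decreasing $s$ to $0$ does not increase $g=(1-s)g(\alpha)+sg(\beta)$, since $g(\alpha)<0\le g(\beta)$. So $x$ moves to $\alpha\in K(m',m)$ inside the set, compatibly on faces.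

For $k=0$: degree $q$ contributes iff $f\ge0$ at all vertices. If $q\ge0$, then $f\ge0$ because increments are nonnegative. If $f\ge0$, then $q_i=f(e_i)\ge0$.
\end{proof}

\begin{example}\label{ex:A1}
Let $n=2$ and $G=\{\pm1\}$, so $G^\vee=\mathbb Z/2$, $w_1=w_2=1$. The resolution $X$ has vertices $e_1$, $u=(\frac12,\frac12)$, $e_2$. Take $d_{e_i}=0$, $d_u(0)=0$, $d_u(1)=\frac12$. Then $x_i:L_0\to L_1$ has divisor $D_{e_i}$ and $x_i:L_1\to L_0$ has divisor $D_{e_i}+D_u$. At the fixed point of $\langle e_1,u\rangle$ the arrow $x_2:0\to1$ is nonzero, and symmetrically at the other one, so all fibers are indecomposable. The complex $K(m',m)$ fails to be empty or contractible only if $f(e_1),f(e_2)<0\le f(u)$. But if $q_1,q_2\le-1$, then $f(u)$ is $\frac12(q_1+q_2)$ for $\chi=\chi'$, and $\frac12(q_1+q_2\mp1)$ with $q_1+q_2$ odd, hence $\le-3$, otherwise; in all cases $f(u)<0$. All higher cohomology vanishes.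
\end{example}

\section{The cohomological criterion}\label{sec:criterion}

Let $P_\chi$ be the free $\mathbb C[x]$-module with one generator, of weight $\chi$. Then $\mathrm{Hom}_G(P_\chi,Q)=Q_\chi$, so $P_\chi$ is projective among $G$-equivariant modules, and $\mathbb C[x]*G\cong\bigoplus_\chi P_\chi$. As $\mathbb C[x]*G$ is noetherian of finite global dimension, $D^b_G(\mathbb C^n)$ is the thick closure of the $P_\chi$, i.e.\ the smallest full triangulated subcategory containing them and closed under direct summands. Since $\mathcal F$ is locally free over $X$ and $\pi_X$ is affine on its support, $\Phi(E)=\Phi_{\mathcal F}(E)=\bigoplus_\chi R\Gamma(X,L_\chi\otimes E)$. Hence, naturally in $E\in D^b(X)$,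
\begin{equation}\label{eq:adj}
\mathrm{Hom}(P_\chi,\Phi(E)[k])=H^k(X,L_\chi\otimes E)=\mathrm{Hom}(L_\chi^{-1},E[k]).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}, necessity]
If $\Phi$ is an equivalence, \eqref{eq:adj} and Yoneda give $\Phi^{-1}(P_\chi)\cong L_\chi^{-1}$, and for $k>0$ we get $H^k(X,L_{\chi'}\otimes L_\chi^{-1})=\mathrm{Ext}^k(L_{\chi'}^{-1},L_\chi^{-1})=\mathrm{Ext}^k_G(P_{\chi'},P_\chi)=0$.
\end{proof}

For the converse, the vanishing gives full faithfulness on the subcategory generated by the $L_\chi^{-1}$. The remaining difficulty is to see that this subcategory is everything; here crepancy enters, through the following symmetry of orthogonality.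

\begin{lemma}\label{lem:duality}
For $E_1,E_2\in D^b(X)$: $\mathrm{Hom}(E_1,E_2[k])=0$ for all $k$ if and only if $\mathrm{Hom}(E_2,E_1[k])=0$ for all $k$.
\end{lemma}

\begin{proof}
The character $x^{\mathbf 1}$ has divisor $\sum_vD_v$ on $X$, because $\langle v,\mathbf 1\rangle=1$ for all $v$; as $K_X=-\sum_vD_v$ for a toric variety, $\omega_X\cong\mathcal O_X$. In the same way $\omega_Y\cong\mathcal O_Y$, and $Y$, being a normal affine toric variety, is Cohen--Macaulay. So the dualizing complexes are $\mathcal O_X[n]$ and $\mathcal O_Y[n]$, and $\pi^!\mathcal O_Y\cong\mathcal O_X$. Put $V=R\pi_*R\mathcal{H}om(E_1,E_2)$. Since $X$ is smooth, Grothendieck duality for the proper map $\pi$ gives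
\[
R\mathcal{H}om_Y(V,\mathcal O_Y)\cong R\pi_*R\mathcal{H}om(R\mathcal{H}om(E_1,E_2),\mathcal O_X)\cong R\pi_*R\mathcal{H}om(E_2,E_1).
\]
As $Y$ is affine, the first condition of the lemma says $V=0$, and then the right side vanishes, which is the second condition. The roles of $E_1,E_2$ are symmetric.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}, sufficiency]
Assume the vanishing. By \eqref{eq:h0}, $\Phi(L_\chi^{-1})=\bigoplus_{\chi'}H^0(X,L_{\chi'}\otimes L_\chi^{-1})=P_\chi$, with generator $1\in H^0(X,L_\chi\otimes L_\chi^{-1})$. For $\varphi:L_\chi^{-1}\to E[k]$ the map $\Phi(\varphi)$ sends this generator to the class of $\varphi$ in $H^k(X,L_\chi\otimes E)$. So under \eqref{eq:adj} the map $\mathrm{Hom}(L_\chi^{-1},E[k])\to\mathrm{Hom}(\Phi(L_\chi^{-1}),\Phi(E)[k])$ is the identity. By the five lemma, and by passing to direct summands,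
\begin{equation}\label{eq:ff}
\mathrm{Hom}(C,E)\to\mathrm{Hom}(\Phi C,\Phi E)\ \text{ is bijective for all }E\in D^b(X)\text{ and all }C\in\mathcal C,
\end{equation}
where $\mathcal C$ is the thick closure of the $L_\chi^{-1}$ in $D^b(X)$. Hence $\Phi|_{\mathcal C}$ is fully faithful. Its essential image is triangulated, and closed under direct summands because idempotents lift to $\mathcal C$ and split there. As it contains all $P_\chi$, the functor $\Phi|_{\mathcal C}:\mathcal C\to D^b_G(\mathbb C^n)$ is an equivalence. We show $\mathcal C=D^b(X)$.

Let $E\in D^b(X)$. Choose $C\in\mathcal C$ with $\Phi(C)\cong\Phi(E)$, let $C\to E$ be the morphism that corresponds to this isomorphism by \eqref{eq:ff}, and complete it to a triangle $C\to E\to E'\to C[1]$. Then $\Phi(E')=0$, so $\mathrm{Hom}(C',E'[k])=0$ for all $C'\in\mathcal C$ and all $k$, by \eqref{eq:ff}. By Lemma~\ref{lem:duality} the map $E'\to C[1]$ is zero and $E\cong C\oplus E'$.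

Apply this to $E=\mathcal O_y$, which is indecomposable. Since $\Phi(E')=0$ while $\Phi(\mathcal O_y)=\mathcal F_y\ne0$, we have $C\neq0$, so $E'=0$ and $\mathcal O_y\in\mathcal C$, for every $y\in X$. Now for arbitrary $E$ the complement $E'$ satisfies $\mathrm{Hom}(\mathcal O_y,E'[k])=0$ for all $k$ and $y$, hence $\mathrm{Hom}(E',\mathcal O_y[k])=0$ by Lemma~\ref{lem:duality}. If $E'\ne0$, let $\mathcal H$ be its top cohomology sheaf, in degree $i$ say; for a closed point $y$ in the support of $\mathcal H$ the composition $E'\to\mathcal H[-i]\to\mathcal O_y[-i]$ is nonzero, a contradiction. So $E'=0$ and $E\in\mathcal C$.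
\end{proof}

\section{Families with higher cohomology in dimension at least four}\label{sec:high}

\subsection{What to look for}\label{ss:principle}
The simplest nonempty complex with nonzero reduced cohomology consists of two vertices not joined by an edge. The simplest pairs $(m',m)$ are those with $m=m'+e_i$. Then $-f(v)$ is the order of vanishing along $D_v$ of the arrow $x_i$ at $\mathrm{wt}(m')$, and $K(m',m)$ is spanned by the vertices along which this arrow vanishes. By \eqref{eq:coh} and Theorem~\ref{thm:criterion}:
\begin{equation}\label{eq:principle}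
\begin{minipage}{0.8\linewidth}
if some arrow $x_i:L_\chi\to L_{\chi'}$ has divisor $D_v+D_{v'}$ with $D_v\cap D_{v'}=\emptyset$, then $H^1(X,L_\chi\otimes L_{\chi'}^{-1})\ne0$ and $\Phi_{\mathcal F}$ is not an equivalence.
\end{minipage}
\end{equation}
Geometrically, $L_\chi\otimes L_{\chi'}^{-1}\cong\mathcal O_X(-D_v-D_{v'})$, and the nonzero class is the obstruction to finding a regular function on $X$ with value $1$ on $D_v$ and $0$ on $D_{v'}$. The arrow $x_i$ always vanishes on $D_{e_i}$, so $e_i$ is one of the two vertices. We arrange that $e_n$ and an interior vertex $u_2$ are separated by a third vertex $u_1$ between them.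

\subsection{The case $n=4$ by hand}\label{ss:four}
Let $G=\mu_7$ act on $\mathbb C^4$ with weights $(1,1,1,4)$, and let
\[
u_1=\tfrac17(1,1,1,4),\qquad u_2=\tfrac17(2,2,2,1),\qquad u_1=\tfrac12(u_2+e_4).
\]
Subdividing the tetrahedron at $u_2$ and then at $u_1$ gives, for $k\in\{1,2,3\}$, simplices $A_k$ on $e_4,u_1$ and the two $e_i$ with $i\le3$, $i\neq k$; $B_k$ on $u_1,u_2$ and the same $e_i$; and $C$ on $u_2,e_1,e_2,e_3$. This gives a crepant resolution, as is checked for general $n$ below. No simplex contains both $e_4$ and $u_2$. Take $d_{e_i}=0$ and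
\[
\begin{array}{c|rrrrrrr}
j&0&1&2&3&4&5&6\\ \hline
7d_{u_1}(j)&0&1&2&-4&-3&-2&-1\\
7d_{u_2}(j)&0&-5&-3&-1&1&-4&-2
\end{array}
\]
The congruences in \eqref{eq:conditions} hold, since $7d_{u_s}(j)\equiv sj$ mod $7$. The order of an arrow along $D_v$ is $d_v(j)+v_i-d_v(j+w_i)$. Reading it off: $x_i$ with $i\le3$, $j\to j+1$, vanishes on $D_{e_i}$, on $D_{u_1}$ only at $j=2$, and on $D_{u_2}$ only at $j=0,4$. The arrow $x_4:j\to j+4$ vanishes on $D_{e_4}$, on $D_{u_1}$ at $j=0,1,2,6$, and on $D_{u_2}$ only at $j=4$. All orders are $0$ or $1$, so this is a gnat family. The arrow $x_4$ at $j=4$ has divisor exactly $D_{e_4}+D_{u_2}$, so by \eqref{eq:principle} the transform is not an equivalence. On the other hand all fibers are indecomposable: the arrows that vanish nowhere on a given chart connect $\mathbb Z/7$, as Figure~\ref{fig:trees} shows.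

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node at (-1.3,0) {$A_k$:};
\foreach \p/\l in {0/3,1/4,2/5,3/6,4/0,5/1,6/2} \node (a\p) at (1.2*\p,0) {$\l$};
\foreach \p/\q in {0/1,1/2,2/3,3/4,4/5,5/6} \draw[->] (a\p)--(a\q);
\node at (-1.3,-1.5) {$B_k$:};
\foreach \p/\l in {0/3,1/4,2/5,3/6,4/0,5/1,6/2} \node (b\p) at (1.2*\p,-1.5) {$\l$};
\foreach \p/\q in {0/1,2/3,3/4,5/6} \draw[->] (b\p)--(b\q);
\draw[->,dashed] (b0) to[bend left=18] (b4);
\draw[->,dashed] (b2) to[bend right=18] (b6);
\node at (-1.3,-3) {$C$:};
\foreach \p/\l in {0/1,1/5,2/2,3/6,4/3,5/0,6/4} \node (c\p) at (1.2*\p,-3) {$\l$};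
\foreach \p/\q in {0/1,1/2,2/3,3/4,4/5,5/6} \draw[->,dashed] (c\p)--(c\q);
\end{tikzpicture}
\caption{$G=\frac17(1,1,1,4)$: for each type of chart, a spanning tree on $G^\vee=\mathbb Z/7$ made of arrows that vanish nowhere on the chart. Solid arrows are multiplication by $x_k$ ($j\to j+1$), dashed arrows multiplication by $x_4$ ($j\to j+4$).}
\label{fig:trees}
\end{figure}

\subsection{General $n$: the resolution}
Let $n\ge4$, $a=n-1$, $r=2a+1$ and $G=\mu_r$ with weights $(1,\dots,1,a+1)$. Since $a+(a+1)=r$, $G\subset SL_n$; the weights are prime to $r$, so $G$ acts freely off $0$. Then $N=\mathbb Z^n+\mathbb Zu_1$, and we put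
\[
u_1=\tfrac1r(1,\dots,1,a+1),\qquad u_2=2u_1-e_n=\tfrac1r(2,\dots,2,1).
\]
Star-subdivide the orthant at $u_2$, then at $u_1$, the midpoint of $[u_2,e_n]$. The maximal cones are, for $1\le k\le a$,
\[
A_k=\langle e_n,u_1,e_i\,(i\le a,\,i\ne k)\rangle,\quad B_k=\langle u_1,u_2,e_i\,(i\le a,\,i\ne k)\rangle,\quad C=\langle u_2,e_1,\dots,e_a\rangle .
\]
Up to sign, their determinants are $\frac1r$, $\frac1{r^2}\bigl(1-2(a+1)\bigr)=-\frac1r$ and $\frac1r$. As $[N:\mathbb Z^n]=r$, all cones are generated by bases of $N$, so $X$ is smooth. All generators have coordinate sum $1$, so $X$ is crepant; star subdivisions give projective morphisms. No cone contains both $e_n$ and $u_2$, so $D_{e_n}\cap D_{u_2}=\emptyset$.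

\subsection{General $n$: how the family is found}\label{ss:design}
Here $G^\vee=\mathbb Z/r$, $w_i=1$ for $i\le a$, and $w_n=a+1\equiv-a$. We look for families with $d_{e_i}=0$ in which, for $s=1,2$, the arrows $x_i$ with $i\le a$ vanish on $D_{u_s}$ exactly at a set $B_s$ of characters $j$. That is,
\begin{equation}\label{eq:dus}
d_{u_s}(0)=0,\qquad d_{u_s}(j+1)=d_{u_s}(j)+\tfrac sr-[j\in B_s],
\end{equation}
where $[\,\cdot\,]$ is $1$ if the statement holds and $0$ otherwise. This closes up around $\mathbb Z/r$ iff $|B_s|=s$. The congruences in \eqref{eq:conditions} hold: if $\mathrm{wt}(q)=j$, then $\langle u_1,q\rangle\equiv\frac jr$ and $\langle u_2,q\rangle=2\langle u_1,q\rangle-q_n\equiv\frac{2j}r$ mod $\mathbb Z$. Following $x_n$ at $j$ by $x_1,\dots,x_a$ leads back to $j$ along $\mathbf 1$, with total order $1$. So $x_n:j\to j-a$ vanishes on $D_{u_s}$ to order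
\begin{equation}\label{eq:window}
1-\#(B_s\cap W_j),\qquad W_j=\{j-a,\dots,j-1\},
\end{equation}
which by \eqref{eq:conditions} must be $\ge0$. For $s=1$ this is automatic. For $s=2$ it means that the two elements of $B_2$ lie in no common window of length $a$, so their cyclic distances are $a$ and $a+1$. After a rotation of $\mathbb Z/r$, $B_2=\{0,a+1\}$. Now $x_n$ vanishes on $D_{u_2}$ only at the one $j$ with $W_j\cap B_2=\emptyset$, namely $j=a+1$, where $W_j=\{1,\dots,a\}$. For \eqref{eq:principle} we want $x_n$ not to vanish on $D_{u_1}$ there: $B_1=\{b\}$ with $1\le b\le a$.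

The last constraint on $b$ is indecomposability at $y_{B_k}$. The arrows $x_i$ with $i\le a$, $i\ne k$, all vanish there, since $e_i\in B_k$. The nonzero arrows are $x_k$ at $j\notin\{0,b,a+1\}$, and $x_n$ at $j\in\{b+1,\dots,b+a\}$, $j\ne a+1$. The first kind links $\mathbb Z/r$ into three blocks
\[
\mathrm{I}=\{1,\dots,b\},\quad \mathrm{II}=\{b+1,\dots,a+1\},\quad \mathrm{III}=\{a+2,\dots,2a,0\}.
\]
The arrows $x_n$ at $j\in\{b+1,\dots,a\}$ go from II to III, and those at $j\in\{a+2,\dots,a+b\}$ from III to I. So the graph is connected iff both sets are nonempty, i.e.\ iff $2\le b\le a-1$. \emph{Such a $b$ exists iff $a\ge3$, i.e.\ $n\ge4$.} We take $b=2$.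

\subsection{General $n$: the family}
So let $B_1=\{2\}$, $B_2=\{0,a+1\}$, $d_{e_i}=0$, and define $d_{u_s}$ by \eqref{eq:dus}. By Proposition~\ref{prop:normal} and the computations above this is a gnat family, and by \eqref{eq:window} and $2\in W_j\Leftrightarrow j\in\{3,\dots,a+2\}$:
\begin{equation}\label{eq:xi}
\begin{minipage}{0.82\linewidth}
$x_i:j\to j+1$ $(i\le a)$ vanishes exactly on $D_{e_i}$, on $D_{u_1}$ if $j=2$, and on $D_{u_2}$ if $j\in\{0,a+1\}$;
\end{minipage}
\end{equation}
\begin{equation}\label{eq:xn}
\begin{minipage}{0.82\linewidth}
$x_n:j\to j-a$ vanishes exactly on $D_{e_n}$, on $D_{u_1}$ if $j\notin\{3,\dots,a+2\}$, and on $D_{u_2}$ if $j=a+1$.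
\end{minipage}
\end{equation}
All vanishing orders are $1$. On each chart the following arrows vanish nowhere and form a spanning tree of $\mathbb Z/r$.
\begin{itemize}
\item $S_{A_k}$: $x_k$ at all $j\ne2$. This is the path $3\to4\to\cdots\to2a\to0\to1\to2$.
\item $S_{B_k}$: $x_k$ at all $j\notin\{0,2,a+1\}$, which gives the paths $1\to2$, $\;3\to\cdots\to a+1$ and $a+2\to\cdots\to2a\to0$; together with $x_n:a\to0$ and $x_n:a+2\to2$. The last two are nonzero along $D_{u_1}$ and $D_{u_2}$, since $a,a+2\in\{3,\dots,a+2\}$ (here $a\ge3$) and both differ from $a+1$.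
\item $S_C$: $x_n$ at all $j\ne a+1$. This is the path $1\to a+2\to2\to a+3\to3\to\cdots\to2a\to a\to0\to a+1$.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:high}, first part]
By the three trees and \S\ref{ss:indec} all fibers of $\mathcal F$ are indecomposable. Since $a+1\in\{3,\dots,a+2\}$, \eqref{eq:xn} shows that $x_n:L_{a+1}\to L_1$ has divisor exactly $D_{e_n}+D_{u_2}$, and $D_{e_n}\cap D_{u_2}=\emptyset$. By \eqref{eq:principle}, $\Phi_{\mathcal F}$ is not an equivalence.
\end{proof}

\begin{remark}\label{rem:a2}
For $a=2$, i.e.\ $G=\frac15(1,1,3)$ in dimension $3$, the same formulas define a resolution and a gnat family satisfying \eqref{eq:xi} and \eqref{eq:xn}, and $x_3:L_3\to L_1$ again has divisor $D_{e_3}+D_{u_2}$. So $\Phi_{\mathcal F}$ is not an equivalence, and Theorem~\ref{thm:low} is false without indecomposability. What fails is indecomposability at $y_{B_k}$: the character $3$ is isolated there, because the arrows $x_k,x_3$ leaving $3$ vanish on $D_{u_2}$, the arrows $x_k:2\to3$ and $x_3:0\to3$ vanish on $D_{u_1}$, and the other arrows vanish on some $D_{e_i}$, $e_i\in B_k$.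
\end{remark}

\section{The same families as moduli of stable constellations}\label{sec:stable}

We keep $X$, $\mathcal F$ and the trees $S_\sigma$ of Section~\ref{sec:high}, with $a\ge3$. Define $\theta:\mathbb Z/r\to\mathbb Q$ by
\[
\theta_0=3,\quad\theta_1=-1,\quad\theta_2=2,\quad\theta_3=-2,\quad\theta_{a+1}=1,\quad\theta_{a+2}=-3,
\]
and $\theta_j=0$ for all other $j$. The six indices are distinct because $a\ge3$, and $\theta(\mathbb Z/r)=0$.

\begin{lemma}\label{lem:theta}
Let $Z\subset\mathbb Z/r$ be proper, nonempty and closed under the arrows of one of the trees $S_\sigma$. Then $\theta(Z)>0$.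
\end{lemma}

\begin{proof}
For the paths $S_{A_k}$ and $S_C$, $Z$ is a terminal segment, and only the order of the six characters with $\theta\ne0$ matters. Going backwards from the end of $S_{A_k}$ we meet $2,1,0,a+2,a+1,3$, with partial sums $2,1,4,1,2,0$. Going backwards from the end of $S_C$ we meet $a+1,0,3,2,a+2,1$, with partial sums $1,4,2,4,1,0$. In both cases the path ends with the first and starts with the last of the six characters, so $\theta(Z)$ is one of the first five partial sums.

For $S_{B_k}$ consider the blocks $\mathrm{I}=\{1,2\}$, $\mathrm{II}=\{3,\dots,a+1\}$, $\mathrm{III}=\{a+2,\dots,2a,0\}$. The set $Z$ meets each in a terminal segment, and the contributions to $\theta(Z)$ are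
\begin{itemize}
\item I: $0,2,1$ for $\emptyset,\{2\},\mathrm{I}$;
\item II: $0$ if empty, $1$ if nonempty without $3$, $-1$ if all of II;
\item III: $0$ if empty, $3$ if nonempty without $a+2$, $0$ if all of III.
\end{itemize}
The two arrows $x_n$ give $3\in Z\Rightarrow a\in Z\Rightarrow0\in Z$ and $a+2\in Z\Rightarrow2\in Z$. If $Z\cap\mathrm{III}=\emptyset$, then $0\notin Z$, so $3\notin Z$; every nonempty $Z\cap\mathrm{I}$ or $Z\cap\mathrm{II}$ then contributes a positive number, and $\theta(Z)>0$ as $Z\ne\emptyset$. If $Z\cap\mathrm{III}$ is nonempty and proper in III, then $\theta(Z)\ge3-1$. If $\mathrm{III}\subset Z$, then $2\in Z$, so $\theta(Z)\ge1-1$, with equality only if I and II are contained in $Z$, i.e.\ $Z=\mathbb Z/r$.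
\end{proof}

The lemma imposes finitely many strict inequalities, so we may perturb $\theta$ within $\{\theta(\mathbb Z/r)=0\}$, keeping the conclusion of the lemma, so that in addition $\theta(S)\ne0$ for all proper nonempty $S$. Then every $\theta$-semistable $G$-constellation is $\theta$-stable, so $\theta$ is generic. If all arrows of some $S_\sigma$ are nonzero in a $G$-constellation, it is $\theta$-stable by Lemma~\ref{lem:theta}. In particular all fibers of $\mathcal F$ are $\theta$-stable.

\begin{proof}[Proof of Theorem~\ref{thm:high}, second part]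
Let $R$ be the affine scheme of tuples $(b_{j,i})$, $j\in\mathbb Z/r$, $1\le i\le n$, with $b_{j+w_i,l}\,b_{j,i}=b_{j+w_l,i}\,b_{j,l}$; it parametrizes module structures on $\bigoplus_j\mathbb C_j$. The group $H=(\mathbb C^*)^r/\mathbb C^*$ acts by rescaling bases. For generic $\theta$, by results of King and of Craw and Ishii, $\mathfrak M_\theta=R^{\theta\text{-st}}/H$ is the fine moduli space, projective over $\mathfrak M_0=\mathrm{Spec}\,\mathbb C[R]^H$. The family $\mathcal F$ gives a classifying map $X\to\mathfrak M_\theta$; we show that it is a closed immersion with image $\bar{\mathfrak M}_\theta$.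

\emph{Charts.} For $S=S_\sigma$ let $\mathfrak M_S\subset\mathfrak M_\theta$ be the open set where all arrows of $S$ are nonzero. As $S$ is a spanning tree, $H$ acts simply transitively on $(\mathbb C^*)^S$, so $\mathfrak M_S$ is the affine scheme $\{b_\alpha=1,\ \alpha\in S\}\subset R$. In the frames $x^{m_j(\sigma)}$ the map $U_\sigma\to\mathfrak M_{S_\sigma}$ is given by the monomials $\prod_{v\in\sigma}t_v^{\mathrm{ord}_v}$, one for each arrow, where $\mathrm{ord}_v$ is the order of vanishing of the arrow along $D_v$. It is a closed immersion because each coordinate $t_v$ is itself one of these monomials. Indeed, by \eqref{eq:xi} and \eqref{eq:xn} we have, for $i\le a$ with $e_i\in\sigma$: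
\begin{itemize}
\item on $A_k$: $x_i$ at $1$ is $t_{e_i}$, $x_k$ at $2$ is $t_{u_1}$, $x_n$ at $3$ is $t_{e_n}$;
\item on $B_k$: $x_i$ at $1$ is $t_{e_i}$, $x_k$ at $2$ is $t_{u_1}$, $x_k$ at $0$ is $t_{u_2}$;
\item on $C$: $x_i$ at $1$ is $t_{e_i}$, $x_n$ at $a+1$ is $t_{u_2}$.
\end{itemize}

\emph{Preimages of charts.} The preimage of $\mathfrak M_{S_\sigma}$ in $X$ is exactly $U_\sigma=X\setminus\bigcup_{v\notin\sigma}D_v$, because for each vertex $v\notin\sigma$ some arrow of $S_\sigma$ vanishes on $D_v$. For $A_k$ the vertices are $e_k$ (any $x_k$) and $u_2$ ($x_k$ at $0$). For $B_k$ they are $e_k$ (any $x_k$) and $e_n$ (any $x_n$). For $C$ they are $e_n$ (any $x_n$) and $u_1$ ($x_n$ at $1$). Hence $X\to\bigcup_\sigma\mathfrak M_{S_\sigma}$ is a closed immersion into an open subset of $\mathfrak M_\theta$.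

\emph{Properness.} The map $\mathbb C[R]^H\to H^0(X,\mathcal O_X)=\mathbb C[x]^G$ is surjective: for $p\in M\cap\mathbb Z^n_{\ge0}$ the product of the arrows along a closed path of type $x^p$ is $H$-invariant and maps to $x^p$. So $Y\to\mathfrak M_0$ is a closed immersion, $X\to Y\to\mathfrak M_0$ is proper, and since $\mathfrak M_\theta\to\mathfrak M_0$ is separated, $X\to\mathfrak M_\theta$ is proper. Being also an immersion, it is a closed immersion.

\emph{Image.} Consider a point of $R$, with values in any $\mathbb C$-algebra, at which all $b_{j,i}$ are invertible. By commutativity one can transport along any $m\in\mathbb Z^n$. For $m\in M$ this is a scalar independent of the base vertex, and these scalars form a character of $M$. Transport from the vertex $0$ shows that the character determines the point up to $H$. Every character $\psi$ of $M$ occurs: choose $m_j$ with $\mathrm{wt}(m_j)=j$ and put $b_{j,i}=\psi(m_j+e_i-m_{j+w_i})$. So the open subset of $\mathfrak M_\theta$ where all arrows are nonzero is $\mathrm{Spec}\,\mathbb C[M]=T/G$; it parametrizes the free orbits in $T$, and its closure is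 a component of $\mathfrak M_\theta$. It is dense in the locus of all free orbits, which is the image of the irreducible variety $\mathbb C^n\setminus0$. So this closure is $\bar{\mathfrak M}_\theta$. The image of $X$ is closed, irreducible, reduced, and contains $T/G$ as a dense subset, so it equals $\bar{\mathfrak M}_\theta$.
\end{proof}

\section{Connected fibers, and dimensions one and two}\label{sec:two}

We turn to Theorem~\ref{thm:low}. From now on $\mathcal F$ is a gnat family with all fibers indecomposable. By Theorem~\ref{thm:criterion} and \eqref{eq:coh} we must show for $n\le3$: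
\begin{equation}\label{eq:star}
\text{for all }m,m'\in\mathbb Z^n\text{ the complex }K(m',m)\text{ is empty or }\widetilde H^*(K(m',m);\mathbb C)=0 .
\end{equation}
For $n=1$ the triangulation is a point and there is nothing to show.

\subsection{The lattice of monomials modulo $\mathbf 1$}
Let $\Lambda=\mathbb Z^n/\mathbb Z\mathbf 1$, let $\bar e_i$ be the images of the $e_i$, and let $\bar M=M/\mathbb Z\mathbf 1\subset\Lambda$; then $\Lambda/\bar M=G^\vee$. Consider the graph on $\Lambda$ with arrows $\lambda\to\lambda+\bar e_i$; ``connected'' refers to this graph, with orientations ignored. By \eqref{eq:quasi} the increment of $D_v$ along an arrow of $\Lambda$ is well defined, and it is $0$ or $1$. For vertices $u,v$ of $\Sigma$ the difference $D_v-D_u$ is a function on $\Lambda$, and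
\begin{equation}\label{eq:quasilinear}
(D_v-D_u)(\lambda+\mu)=(D_v-D_u)(\lambda)+\langle v-u,\mu\rangle\qquad(\mu\in\bar M).
\end{equation}
So it differs from the linear function $\langle v-u,\cdot\rangle$ by a bounded function.

Fix a maximal simplex $\sigma$ of $\Sigma$. The \emph{label} of an arrow of $\Lambda$ is the set of $v\in\sigma$ for which $D_v$ increases along it. An arrow has label $\emptyset$ iff the corresponding arrow of $\mathcal F$ is nonzero at $y_\sigma$. Put
\[
H_\sigma:\Lambda\to\mathbb Z^\sigma/\mathbb Z(1,\dots,1),\qquad H_\sigma(\lambda)=\text{class of }(D_v(m))_{v\in\sigma}\quad(m\mapsto\lambda).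
\]
An arrow with label $S$ changes $H_\sigma$ by the class of the indicator vector $1_S$. Since $\sigma$ is a basis of $N$ and all $v\in\sigma$ take the value $1$ on $\mathbf 1$, pairing with $\sigma$ is an isomorphism $\bar M\cong\mathbb Z^\sigma/\mathbb Z(1,\dots,1)$, and $H_\sigma$ is equivariant for it. Hence each fiber of $H_\sigma$ contains exactly one element of each class in $\Lambda/\bar M=G^\vee$, and the fibers are the translates $\Gamma+\mu$ $(\mu\in\bar M)$ of one finite set $\Gamma$. The next lemma is the only place where indecomposability is used.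

\begin{lemma}\label{lem:fibers}
For every $n$, the fibers of $H_\sigma$ are connected.
\end{lemma}

\begin{proof}
Arrows with label $\emptyset$ preserve $H_\sigma$. They are the lifts to $\Lambda$ of the arrows on $G^\vee=\Lambda/\bar M$ that are nonzero at $y_\sigma$. The graph formed by the latter is connected, so by lifting paths each component of the graph of $\emptyset$-arrows maps onto $G^\vee$. It lies in one fiber of $H_\sigma$, which maps bijectively to $G^\vee$; so it is that fiber.
\end{proof}

\subsection{Sign changes along a side of $\Delta$}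
A side $[e_i,e_j]$ of $\Delta$ is subdivided by $\Sigma$ into edges.

\begin{lemma}\label{lem:side}
Let $n\ge2$ and let $e_i=u_0,u_1,\dots,u_\ell=e_j$ be the consecutive vertices of $\Sigma$ on the side $[e_i,e_j]$. Suppose that for each $t$ the function $h=D_{u_{t+1}}-D_{u_t}$ has the property that the sets $\{h\ge c\}\subset\Lambda$, $c\in\mathbb Z$, are connected. Let $m,m'\in\mathbb Z^n$, $p=m'-m$, and $f$ as in \eqref{eq:f}. If $p_i,p_j\ge0$, then $f\ge0$ at all $u_t$. If $p_i,p_j<0$, then $f<0$ at all $u_t$. Otherwise the sequence $f(u_0),\dots,f(u_\ell)$ is monotone, and exactly one edge of the side joins a vertex with $f<0$ to one with $f\ge0$.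
\end{lemma}

\begin{proof}
Let $(i,j)=(1,2)$. If $v=u_t$, then $v_l=0$ for $l\ge3$, so by \eqref{eq:zero} $D_v(m)$ depends only on $m_1,m_2$. If $p_1,p_2\ge0$, then $f(v)=D_v(m+p_1e_1+p_2e_2)-D_v(m)\ge0$. If $p_1,p_2\le-1$, then
\[
f(v)\le D_v(m-e_1-e_2)-D_v(m)=D_v(m-\mathbf 1)-D_v(m)=-1 .
\]
Let $p_1\ge0>p_2$; the other case is symmetric. The function $h$ is invariant under $\mathbf 1$ and under $e_l$, $l\ge3$, so it is a function of $s=m_1-m_2\in\mathbb Z$. Arrows change $s$ by at most $1$, so the image in $\mathbb Z$ of the connected set $\{h\ge c\}$, which is $\{s:h(s)\ge c\}$, is an interval. By \eqref{eq:quasilinear}, $h(s+|G|)=h(s)+|G|\langle u_{t+1}-u_t,e_1\rangle$, and the pairing is negative since $u_{t+1}$ is closer to $e_2$. So this interval is of the form $(-\infty,s_c]$ for every $c$: $h$ is non-increasing in $s$. From $m$ to $m'$ the value of $s$ grows by $p_1-p_2>0$, so $f(u_{t+1})-f(u_t)=h(m')-h(m)\le0$. Thus $f$ is non-increasing along the side, from $f(e_1)=p_1\ge0$ to $f(e_2)=p_2<0$.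
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:low} for $n=2$]
Now $\Lambda\cong\mathbb Z$ via $s=m_1-m_2$, and the maximal simplices of $\Sigma$ are the edges $\{u_t,u_{t+1}\}$ of the segment $\Delta$. For $\sigma=\{u_t,u_{t+1}\}$ the function $h=D_{u_{t+1}}-D_{u_t}$ is $H_\sigma$ under $\mathbb Z^\sigma/\mathbb Z(1,1)\cong\mathbb Z$; its fibers are intervals by Lemma~\ref{lem:fibers}, and it changes by at most $1$ in each step. If $\{h\ge c\}$ were not an interval, there would be $s<s'<s''$ with $h(s),h(s'')\ge c>h(s')$, hence $s_1\in[s,s')$ and $s_2\in(s',s'']$ with $h(s_1)=h(s_2)=c$, so $h(s')=c$, a contradiction. So Lemma~\ref{lem:side} applies to the segment $\Delta$, and $\{f<0\}$ is empty, everything, or the set of vertices at one end. In each case $K(m',m)$ is empty, a point, or a segment, which proves \eqref{eq:star}.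
\end{proof}

So in dimension two the mechanism is: connected fibers make $h$ monotone, and then $f$ cannot change sign twice. In dimension three such monotonicity is available only along the sides of $\Delta$; in the interior, connectedness of sets in the plane must be exploited in another way.

\section{Dimension three}\label{sec:three}

Let $n=3$. The vectors $w-v$ for $v,w\in\Delta$ lie in the oriented Euclidean plane $P=\{\sum x_i=0\}\subset\mathbb R^3$. We identify $\Lambda_{\mathbb R}=\mathbb R^3/\mathbb R\mathbf 1$ with $P$ by orthogonal projection; then for $\nu\in P$ the function $\langle\nu,\cdot\rangle$ on $\Lambda_{\mathbb R}$ is the inner product with $\nu$. Let $\mathcal T$ be the triangulation of this plane with vertex set $\Lambda$, edges the arrows $\lambda\to\lambda+\bar e_i$, and triangles $\{\lambda,\lambda+\bar e_i,\lambda+\bar e_i+\bar e_j\}$, $i\ne j$. It is the tiling by equilateral triangles. The boundary of each triangle is an oriented cycle of three arrows, one of each type $\bar e_1,\bar e_2,\bar e_3$, so the increments of each $D_v$ around it sum to $1$. For $A\subset\Lambda$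 let $\mathcal T[A]$ be the full subcomplex on $A$. Full subcomplexes on disjoint sets are disjoint, and $A$ is connected iff $\mathcal T[A]$ is.

\subsection{Neighboring fibers touch}
To pass from connected fibers to connected half-planes $\{h\le c\}$ we also need edges from each fiber to its neighbors. Here planarity enters: it forces the fibers to be simply connected, and an Euler characteristic count then produces the edges.

\begin{lemma}\label{lem:touch}
For each triangle $\sigma=\{u,v,w\}$ of $\Sigma$ some triangle of $\mathcal T$ has arrows labeled $\{u\},\{v\},\{w\}$.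
\end{lemma}

\begin{proof}
Let $\Gamma$ be a fiber of $H_\sigma$. \emph{First, $H_1(\mathcal T[\Gamma])=0$.} This group is generated by simple cycles of edges. If all lattice points enclosed by such a cycle are in $\Gamma$, the cycle bounds a disc of $\mathcal T[\Gamma]$. So otherwise there is a simple cycle $Z$ in $\mathcal T[\Gamma]$ that encloses some $q\in\Gamma+\mu$ with $\mu\ne0$. By Lemma~\ref{lem:fibers}, $\mathcal T[\Gamma+\mu]$ is connected, and it is disjoint from $Z$; so all of it, in particular $Z+\mu$, lies in the open region enclosed by $Z$. Then the region enclosed by $Z+\mu$ has smaller area than that enclosed by $Z$. But they are translates of each other, a contradiction.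

So $\mathcal T[\Gamma]$ is connected with $H_1=0$, and $H_2=0$ since it is a finite complex in the plane; its Euler characteristic is $1$. \emph{Now we compute it by counting $\bar M$-orbits.} Translations act freely on vertices, edges and triangles of $\mathcal T$. There are $|G|$ orbits of vertices, so $3|G|$ of edges and $2|G|$ of triangles. Each element of $\sigma$ occurs in exactly one of the three labels around a triangle. So the labels are $(\sigma,\emptyset,\emptyset)$, or (singleton, complementary pair, $\emptyset$), or three singletons; let $t_0,t_1,t$ be the numbers of orbits, $t_0+t_1+t=2|G|$. Let $N_\emptyset,N_\sigma$ be the numbers of orbits of arrows labeled $\emptyset,\sigma$. Every edge lies in two triangles, so $2N_\emptyset=2t_0+t_1$ and $2N_\sigma=t_0$. An arrow joins two points of the same fiber iff its label is $\emptyset$ or $\sigma$. As $\bar M$ permutes the fibers simply transitively, $\mathcal T[\Gamma]$ has $|G|$ vertices, $N_\emptyset+N_\sigma$ edges and $t_0$ triangles, and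
\[
1=|G|-\Bigl(t_0+\frac{t_1}2+\frac{t_0}2\Bigr)+t_0=|G|-\frac{t_0+t_1}2=\frac t2 .
\]
Hence $t=2>0$.
\end{proof}

\begin{lemma}\label{lem:half}
\textup{(a)} Let $\{v,w\}$ be an edge of $\Sigma$ and $h=D_w-D_v$. For all $c\in\mathbb Z$ the sets $\{h\le c\}$ and $\{h\ge c\}$ are connected.

\textup{(b)} Let $\sigma$ be a triangle of $\Sigma$, take two of its edges, oriented both away from or both towards their common vertex, and let $h,h'$ be the differences ($D$ at the head minus $D$ at the tail). For all $c,c'\in\mathbb Z$ the set $\{h\le c\}\cap\{h'\le c'\}$ is connected.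
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:touch} and translation by $\bar M$, for each $v\in\sigma$ and each $\xi\in\mathbb Z^\sigma/\mathbb Z(1,1,1)$ the fibers of $H_\sigma$ over $\xi$ and $\xi+1_{\{v\}}$ are joined by an edge of $\mathcal T$. As fibers are connected, a set in $\mathbb Z^\sigma/\mathbb Z(1,1,1)$ that is connected under steps $\pm1_{\{v\}}$, $v\in\sigma$, has a connected preimage in $\Lambda$.

In (b), $(h,h')$ identifies $\mathbb Z^\sigma/\mathbb Z(1,1,1)$ with $\mathbb Z^2$. If the common vertex is the tail, the indicator vectors of the two heads become $(1,0),(0,1)$. If the common vertex is the head, those of the two tails become $(-1,0),(0,-1)$. Quadrants and half-planes in $\mathbb Z^2$ are connected under unit steps. This proves (b). For (a), choose a triangle that contains the edge and, as second edge, the other one at $v$, oriented away from $v$; the two sets in (a) are preimages of half-planes.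
\end{proof}

\subsection{The separating curve}
Fix $m,m'$ with images $\lambda,\lambda'\in\Lambda$, let $f(v)=D_v(m')-D_v(m)$, and let $K=K(m',m)$. Call an edge of $\Sigma$ \emph{mixed} if it is $\{v,w\}$ with $f(v)<0\le f(w)$. Let $s:\Delta\to[0,1]$ be linear on the triangles of $\Sigma$, with $s=0$ at vertices with $f<0$ and $s=1$ at the others, and let
\[
\gamma=\{x\in\Delta:s(x)=\tfrac12\}.
\]
A triangle of $\Sigma$ has $0$ or $2$ mixed edges. In the first case it does not meet $\gamma$, in the second it meets $\gamma$ in the segment that joins the midpoints of the two mixed edges. So $\gamma$ is a disjoint union of simple closed polygons in the interior of $\Delta$ and of polygonal arcs, whose endpoints are the midpoints of mixed edges on $\partial\Delta$ and whose other points are interior to $\Delta$.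

\begin{proposition}\label{prop:closed}
The curve $\gamma$ has no closed component.
\end{proposition}

The idea is as follows. Along a closed component the vectors $\nu$ from the negative to the nonnegative end of the mixed edges make one full turn (Figure~\ref{fig:turn}). Each mixed edge also gives a connected set $A\subset\Lambda$ that contains $\lambda$, avoids $\lambda'$, and contains, far out, the lattice points of a half-plane opposite to $\nu$. Seen from $\lambda'$, we can walk in $A$ from $\lambda$ to infinity in the direction $-\nu$, with a well-defined total angle. Passing to the next mixed edge changes this angle by the turn of $\nu$, and after one circuit we are back at the same edge with the same angle. So the total turn is $0$ and not $\pm2\pi$.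

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,scale=1.25]
\coordinate (o) at (0,0);
\coordinate (p1) at (1.9,0.2);
\coordinate (p2) at (0.9,1.5);
\coordinate (p3) at (-0.9,1.4);
\coordinate (p4) at (-1.9,0);
\coordinate (p5) at (-0.7,-1.4);
\coordinate (p6) at (1.0,-1.3);
\draw (p1)--(p2)--(p3)--(p4)--(p5)--(p6)--cycle;
\foreach \k in {1,2,3,4,5,6} \draw[->] (o)--(p\k);
\draw[very thick] (0.95,0.1)--(0.45,0.75)--(-0.45,0.7)--(-0.95,0)--(-0.35,-0.7)--(0.5,-0.65)--cycle;
\node[right] at (p1) {$+$};
\node[above] at (p2) {$+$};
\node[above] at (p3) {$+$};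
\node[left] at (p4) {$+$};
\node[below] at (p5) {$+$};
\node[below] at (p6) {$+$};
\node at (0.04,-0.3) {$-$};
\node at (-1.32,0.2) {$\nu_k$};
\end{tikzpicture}
\caption{A hypothetical closed component (thick) of the separating curve, around one vertex with $f<0$, marked $-$; vertices with $f\ge0$ are marked $+$. The vectors $\nu_k$ along the mixed edges cross the curve from the negative to the nonnegative side and make one full turn.}
\label{fig:turn}
\end{figure}

\begin{proof}
For two nonzero vectors of $P$ that do not point in opposite directions, let $\angle(x,y)\in(-\pi,\pi)$ be the signed angle from $x$ to $y$. Suppose there is a closed component. Let $\varepsilon_k=\{v_k,w_k\}$ ($k$ mod $\ell$) be the mixed edges it crosses, in order, with $f(v_k)<0\le f(w_k)$; let $\nu_k=w_k-v_k$, and let $\sigma_k$ be the triangle that contains $\varepsilon_k$ and $\varepsilon_{k+1}$. In $\sigma_k$ these two edges share either the negative vertex, and then both $\nu_k,\nu_{k+1}$ point away from it, or the nonnegative vertex, and then both point towards it. So Lemma~\ref{lem:half}(b) applies to $h_k=D_{w_k}-D_{v_k}$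 and $h_{k+1}$. We have $h_k(\lambda')-h_k(\lambda)=f(w_k)-f(v_k)\ge1$. Put $a_k=h_k(\lambda)$ and $A_k=\{h_k\le a_k\}$; then $\lambda\in A_k$ and $\lambda'\in\Lambda\setminus A_k=\{h_k\ge a_k+1\}$.

\emph{(a) Angle functions.} A closed walk in $\mathcal T[A_k]$ has winding number $0$ about $\lambda'$. Indeed $\Lambda\setminus A_k$ is connected by Lemma~\ref{lem:half}(a), and unbounded; so $\lambda'$ is joined to points arbitrarily far away by paths in $\mathcal T[\Lambda\setminus A_k]$, which are disjoint from the walk. As $A_k$ is connected, there is a unique continuous branch $\varphi_k$ of $\arg(z-\lambda')$ on the edges of $\mathcal T[A_k]$ with $\varphi_k(\lambda)=\varphi^0$, a value of $\arg(\lambda-\lambda')$ fixed once for all $k$. Since $A_k\cap A_{k+1}\ni\lambda$ is connected by Lemma~\ref{lem:half}(b), $\varphi_k=\varphi_{k+1}$ on it.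

\emph{(b) Behavior at infinity.} By \eqref{eq:quasilinear}, for large $c>0$ all lattice points of the half-plane $H_k=\{z:\langle\nu_k,z-\lambda'\rangle\le-c\}$ lie in $A_k$, for every $k$. The set $\Lambda\cap H_k$ is connected: starting from two of its points, walk in a direction $\bar e\in\{\pm\bar e_1,\pm\bar e_2,\pm\bar e_3\}$ with $\langle\nu_k,\bar e\rangle<0$ so far that a translate of a fixed path between the two points lies in $H_k$. Edges between points of $H_k$ lie in $H_k$, where the angle $\angle(-\nu_k,z-\lambda')$ lies in $(-\frac\pi2,\frac\pi2)$ and is continuous. So there is a value $\Theta_k\in\mathbb R$ of $\arg(-\nu_k)$ with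
\[
\varphi_k(z)=\Theta_k+\angle(-\nu_k,z-\lambda')\qquad(z\in\Lambda\cap H_k).
\]
As $\nu_k,\nu_{k+1}$ are linearly independent, $H_k\cap H_{k+1}$ contains an open sector and hence lattice points. They lie in $A_k\cap A_{k+1}$, where $\varphi_k=\varphi_{k+1}$. So $\Theta_{k+1}-\Theta_k$ is a difference of two angles in $(-\frac\pi2,\frac\pi2)$, hence in $(-\pi,\pi)$, and it is a value of the angle from $\nu_k$ to $\nu_{k+1}$. Therefore $\Theta_{k+1}-\Theta_k=\angle(\nu_k,\nu_{k+1})$. Since $\Theta_k$ depends only on $k$ mod $\ell$, summing around the cycle gives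
\begin{equation}\label{eq:zeroturn}
\sum_k\angle(\nu_k,\nu_{k+1})=0 .
\end{equation}

\emph{(c) The sum is $\pm2\pi$.} Let $\mu_k=\frac12(v_k+w_k)$ be the vertices of the closed component, a simple polygon, and $\tau_k=\mu_{k+1}-\mu_k$ its sides. If $v_k=v_{k+1}$, then $\tau_k=\frac12(\nu_{k+1}-\nu_k)$; if $w_k=w_{k+1}$, then $\tau_k=\frac12(\nu_k-\nu_{k+1})$. In both cases
\[
\det(\tau_k,\nu_k)=\det(\tau_k,\nu_{k+1})\ne0 .
\]
The triangles $\sigma_{k-1}$ and $\sigma_k$ lie on different sides of $\varepsilon_k$, and $-\tau_{k-1}$, $\tau_k$ point from $\mu_k$ into them. So $\det(\tau_{k-1},\nu_k)$ and $\det(\tau_k,\nu_k)$ have the same sign. Hence all these determinants have one sign. Reversing the cycle changes this sign and preserves \eqref{eq:zeroturn}, so let them be positive. Then $\angle(\tau_k,\nu_k)$, $\angle(\tau_k,\nu_{k+1})$ and $\angle(\tau_{k-1},\nu_k)$ are in $(0,\pi)$, and differences of two of them are in $(-\pi,\pi)$. Therefore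
\begin{align*}
\sum_k\angle(\nu_k,\nu_{k+1})&=\sum_k\bigl[\angle(\tau_k,\nu_{k+1})-\angle(\tau_k,\nu_k)\bigr]\\
&=\sum_k\bigl[\angle(\tau_{k-1},\nu_k)-\angle(\tau_k,\nu_k)\bigr]=\sum_k\angle(\tau_{k-1},\tau_k).
\end{align*}
The last sum is the sum of the exterior angles of a simple polygon, which is $\pm2\pi$. This contradicts \eqref{eq:zeroturn}.
\end{proof}

\subsection{End of the proof}

\begin{proof}[Proof of Theorem~\ref{thm:low} for $n=3$]
We prove \eqref{eq:star}. Let $p=m'-m$, so $f(e_i)=p_i$. By Lemma~\ref{lem:half}(a) the hypothesis of Lemma~\ref{lem:side} holds for all three sides of $\Delta$. So a side $[e_i,e_j]$ contains no mixed edge if $p_i,p_j$ are both $\ge0$ or both $<0$, and exactly one otherwise.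

If $p_1,p_2,p_3$ are all $\ge0$ or all $<0$, there are no mixed edges on $\partial\Delta$, so $\gamma$ contains no arc, and no closed polygon by Proposition~\ref{prop:closed}. Thus there are no mixed edges at all, and $K=\emptyset$ or $K=\Delta$.

Otherwise exactly two sides of $\Delta$ contain a mixed edge, one each. So $\gamma$ is a single arc, properly embedded in the disc $\Delta$. It cuts $\Delta$ into two closed discs, and $\Delta\setminus\gamma$ has two components, each a closed disc minus an arc of its boundary, hence contractible. On the other hand $\Delta\setminus\gamma$ is the disjoint union of the nonempty open subsets $\{s<\frac12\}$ and $\{s>\frac12\}$, so these are the two components. In each simplex of $\Sigma$ a point of $\{s<\frac12\}$ is $(1-s)\alpha+s\beta$ with $\alpha\in K$ and $\beta$ in the face with $f\ge0$; letting $s$ go to $0$, as in the proof of Proposition~\ref{prop:coh}, retracts $\{s<\frac12\}$ onto $K$. Hence $K$ is contractible.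
\end{proof}

\begin{thebibliography}{9}
\bibitem{Fulton} Fulton, \emph{Introduction to Toric Varieties}.
\bibitem{Yamagishi} Ryo Yamagishi, \emph{Moduli of $G$-constellations and crepant resolutions I: the abelian case}, arXiv:2209.11900 (2022).
\end{thebibliography}
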